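# Limit normals of minimal surfaces with planar ends

## 1. All limit normals on one line

Take a closed connected surface $\Sigma$ (orientable or not), remove finitely many points, and map the rest into $\mathbb R^3$ as a complete minimal surface that looks like a plane near each removed point. Each of these asymptotic planes has a normal. Can all these normals lie in one plane of $\mathbb R^3$? Jonas Hirsch and Elena Mäder-Baumdicker, "On the Index of Willmore spheres", arXiv:1905.04185 (2019), contains the conjecture that they cannot, apart from the flat plane itself. We prove this.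

**Definition (embedded planar end).** Let $p_1,\dots,p_m\in\Sigma$ be distinct points and $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb R^3$ a complete minimal immersion. The point $p_i$ is an *embedded planar end* if $X$ is injective on a punctured neighborhood of $p_i$ and, outside a compact set, the image of this neighborhood is the graph, over the exterior of a disk in a plane $P_i$, of a bounded function that tends to a constant at infinity.

At such an end the unit normal converges to a unit normal $n_X(p_i)$ of $P_i$. If $\Sigma$ is non-orientable this limit is defined up to sign, which does not affect spans. We write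
$$d=\dim\operatorname{span}\{n_X(p_1),\dots,n_X(p_m)\}.$$

**Example 1.** For $z\in\mathbb C\setminus\{0\}$ let
$$X=\operatorname{Re}\int\Big(\tfrac12(z^{-2}-z^2),\ \tfrac i2(z^{-2}+z^2),\ 1\Big)dz .$$
The integrand $\phi$ satisfies $\phi\cdot\phi=-\tfrac14\cdot 4+1=0$ and has no residue, so $X$ is single-valued, conformal and harmonic, that is, minimal. With $\xi=X_1+iX_2$ we get
$$\xi=-\frac1{2\bar z}-\frac{z^3}6,\qquad X_3=\operatorname{Re}z .$$
For distinct $z,z'$ in $0<|z|<1$,
$$|\xi(z)-\xi(z')|\ge|z-z'|\Big(\frac1{2|zz'|}-\frac{|z^2+zz'+z'^2|}6\Big)>0,$$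
so the projection to the horizontal plane is injective there. Also $X_3\to0$ as $z\to0$, and the direction of $z^2\phi$ tends to $(1,i,0)$, so the normal becomes vertical. Thus $z=0$ is an embedded planar end with vertical limit normal. Here $X_3\approx-\frac{x_1}{2|x|^2}$ as a function of $x=(X_1,X_2)$. The other end, $z=\infty$, is not planar: $X_3=\operatorname{Re}z$ is unbounded there, although the normal becomes vertical again.

We use ends only in the following form. The proof is in Section 3.

**Lemma 1 (ends are smooth graphs).** Let $p_i$ be an embedded planar end. For all large $R_i$ there is a closed disk neighborhood $U_i$ of $p_i$ such that $X$ maps $U_i\setminus\{p_i\}$ diffeomorphically onto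
$$\{(x,u(x)):x\in n_X(p_i)^\perp,\ |x|\ge R_i\},$$
with $u$ smooth and $u\to c$ as $|x|\to\infty$. The $U_i$ may be taken disjoint, and the compact annuli $\{R_i\le|x|\le\rho\}$ exhaust $U_i\setminus\{p_i\}$.

Here $x$ is the orthogonal projection of $X$ to $n_X(p_i)^\perp$. For large $\rho$, let $\Sigma_\rho$ be the compact surface obtained from $\Sigma$ by removing from every $U_i$ the point $p_i$ and the part $\{|x|>\rho\}$.

**Lemma 2 (flat surfaces).** If all ends of $X$ are embedded planar ends, $m\ge1$, and the image of $X$ lies in a plane, then $m=1$.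

*Proof.* The map $X$ is then a local isometry from a complete connected surface to a plane. Such a map is a covering. The plane is simply connected, so $X$ is a diffeomorphism onto $\mathbb R^2$. Hence $1=\chi(\Sigma\setminus\{p_1,\dots,p_m\})=\chi(\Sigma)-m$. Since $\chi(\Sigma)\le2$, we get $m\le1$. $\square$

Now comes the easy special case.

**Proposition 3.** Let $X$ be a complete minimal immersion all of whose $m\ge 1$ ends are embedded planar ends. If $d=1$, then $m=1$.

*Proof.* Let $v$ be a unit vector spanning the common line and $\varphi=\langle X,v\rangle$. Coordinate functions of a minimal surface are harmonic, so $\Delta\varphi=0$. On $U_i\setminus\{p_i\}$ we have $\varphi=\pm u$, which is bounded, and the rest of the surface is compact. So $\varphi$ is a bounded harmonic function. We show that it is constant.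

Let $\eta=1$ on $\Sigma_\rho$, and on each end let $\eta=2-\frac{\log|x|}{\log\rho}$ for $\rho\le|x|\le\rho^2$ and $\eta=0$ for $|x|\ge\rho^2$. In the coordinate $x$ the induced metric is $g=\delta+Du\otimes Du\ge\delta$, so gradients satisfy $|\nabla\eta|_g\le|D\eta|=\frac1{|x|\log\rho}$. The area element is $\sqrt{1+|Du|^2}\,dx$. Since the normal converges to $n_X(p_i)$, $|Du|\to0$, so the area element is at most $2\,dx$ for large $\rho$. Therefore
$$\int|\nabla\eta|^2dA\le 2m\int_\rho^{\rho^2}\frac{2\pi r\,dr}{r^2(\log\rho)^2}=\frac{4\pi m}{\log\rho}\longrightarrow0 .$$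
The field $\eta^2\varphi\nabla\varphi$ has compact support and divergence $\eta^2|\nabla\varphi|^2+2\eta\varphi\langle\nabla\eta,\nabla\varphi\rangle$, so
$$\int\eta^2|\nabla\varphi|^2\le2\sup|\varphi|\Big(\int\eta^2|\nabla\varphi|^2\Big)^{1/2}\Big(\int|\nabla\eta|^2\Big)^{1/2},$$
which gives $\int\eta^2|\nabla\varphi|^2\le4\sup|\varphi|^2\int|\nabla\eta|^2\to0$. So $\varphi$ is constant, $X$ lies in a plane, and Lemma 2 gives $m=1$. $\square$

So $d\ge2$ as soon as $m>1$. What changes if the normals span a plane? Then no coordinate of $X$ need be bounded: the vector $v$ above would have to be parallel to every $n_X(p_i)$. What survives is a unit vector $e$ orthogonal to all the normals. The coordinate $\langle X,e\rangle$ may grow linearly, but $\langle N,e\rangle$ tends to $0$ at every end. The goal is to show that this function vanishes.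

## 2. The statement and three functions attached to a direction

**Theorem A.** Let $\Sigma$ be a closed connected surface, $m>1$, and $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb R^3$ a complete minimal immersion such that each $p_i$ is an embedded planar end. Then $\operatorname{span}\{n_X(p_i)\}=\mathbb R^3$.

For $\Sigma=\mathcal S^2$ it is known that $2\le d\le3$ when $m>1$, and that $d=3$ when $m=4$; neither fact is used below. Note that for $m=2$ the theorem says that no such surface exists, because two vectors cannot span $\mathbb R^3$.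

Let $X:M\to\mathbb R^3$ be any minimal immersion, $N$ a local unit normal, and $A$ the shape operator, $dN=-A$. It is symmetric, and minimality means $\operatorname{tr}A=0$. Fix a unit vector $e\in\mathbb R^3$ and put
$$f=\langle X,e\rangle,\qquad n=\langle N,e\rangle,\qquad h=\langle X,N\rangle .$$
These are the height, the normal component of a translation, and the normal component of a dilation. Write $e=e^T+nN$ and $X=X^T+hN$ with tangential parts $e^T,X^T$.

*First derivatives.* For a tangent vector $v$: $vf=\langle v,e\rangle$, $vn=-\langle Av,e\rangle$, and $vh=\langle v,N\rangle+\langle X,-Av\rangle=-\langle AX^T,v\rangle$. So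
$$\nabla f=e^T,\qquad\nabla n=-Ae^T,\qquad\nabla h=-AX^T.\tag{1}$$
Differentiating $X=X^T+hN$ and $e=e^T+nN$ in the direction $v$ and taking tangential parts gives $v=\nabla_vX^T-hAv$ and $0=\nabla_ve^T-nAv$, that is,
$$\nabla_vX^T=v+hAv,\qquad\nabla_ve^T=nAv.\tag{2}$$

*Second derivatives.* Taking traces in (2), $\operatorname{div}X^T=2$ and $\Delta f=\operatorname{div}e^T=0$. For a tangent field $Y$, $\operatorname{div}(AY)=(\operatorname{div}A)(Y)+\operatorname{tr}(A\nabla Y)$. The Codazzi equation $(\nabla_vA)w=(\nabla_wA)v$ gives $(\operatorname{div}A)(Y)=\operatorname{tr}(v\mapsto(\nabla_vA)Y)=\operatorname{tr}(\nabla_YA)=Y(\operatorname{tr}A)=0$. Hence $\Delta h=-\operatorname{tr}(A+hA^2)=-|A|^2h$ and $\Delta n=-\operatorname{tr}(nA^2)=-|A|^2n$. With $\mathcal L=\Delta+|A|^2$,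
$$\operatorname{div}X^T=2,\qquad\Delta f=0,\qquad\mathcal Lh=0,\qquad\mathcal Ln=0.\tag{3}$$

**Lemma 4.** If $M$ is connected and $n\equiv0$, then $X$ maps $M$ into a plane.

*Proof.* Now $e=e^T$ is a nonzero tangent vector everywhere and $Ae=-\nabla n=0$. A symmetric trace-free $2\times2$ matrix with nontrivial kernel is zero, so $A\equiv0$. Thus $N$ is locally constant, the tangent plane is constant, and $X$ maps into a plane. $\square$

So Theorem A reduces to this: *if $e$ is orthogonal to all limit normals, then $n\equiv0$.*

## 3. Graphical ends and the sizes of $f$, $n$, $h$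

*Proof of Lemma 1.* Let $p=p_i$, and let $U$ be a closed disk around $p$ such that $X$ is injective on $U\setminus\{p\}$ and the image of $U\setminus\{p\}$ outside a compact set $K$ is a graph as in the definition. For large $R$ put
$$W=\{q\in U\setminus\{p\}:|x(q)|\ge R\}.$$
This set is closed in $U\setminus\{p\}$.

*Points of $W$ are near $p$.* On a compact subset of $U\setminus\{p\}$ the map $X$ is bounded. So, for any neighborhood of $p$, $W$ lies in it once $R$ is large. In particular $W$ avoids a neighborhood of $\partial U$, and points of $W$ with $|x|\to\infty$ tend to $p$.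

*The map $x:W\to\{|x|\ge R\}$ is a diffeomorphism.* Let $R$ also be so large that $K\subset\{|X|<R\}$ and that the graph is defined over $\{|x|\ge R\}$. If $q\in W$, then $X(q)\notin K$, so $X(q)$ is a point of the graph. Conversely, every graph point over $\{|x|\ge R\}$ lies outside $K$, so it is $X(q)$ for some $q\in W$, and $q$ is unique because $X$ is injective. So $x$ is bijective. Since $N\to n_X(p)$, for large $R$ the tangent planes along $W$ are transverse to $n_X(p)$, and $x$ is a local diffeomorphism near $W$. A bijective local diffeomorphism is a diffeomorphism, and $u$, the last coordinate composed with the inverse of $x$, is smooth. In particular $\partial W=\{|x|=R\}$ is a smooth circle in the interior of $U\setminus\{p\}$, and $W\setminus\partial W$ is connected.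

*$W\cup\{p\}$ is a disk.* The set $W\setminus\partial W$ is open and closed in $(U\setminus\{p\})\setminus\partial W$ and connected, so it is a component of it. The circle $\partial W$ bounds an open disk $D$ in $U$; let $O$ be the other component of $U\setminus\partial W$, which contains $\partial U$. Removing $p$ from $D$ or $O$ leaves a connected set. So $W\setminus\partial W$ is $D\setminus\{p\}$ or $O\setminus\{p\}$, and the second is impossible because $W$ avoids a neighborhood of $\partial U$. As $W$ contains points arbitrarily near $p$, and $p\notin\partial W$, we have $p\in D$. Hence $W\cup\{p\}=\overline D$ is a closed disk. Set $R_i=R$, $U_i=W\cup\{p\}$. For large $R_i$ the $U_i$ lie in disjoint neighborhoods of the $p_i$. The exhaustion by annuli is clear. $\square$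

Next we need rates of decay. The only information is $u\to c$; rescaling turns it into decay of derivatives.

**Lemma 5 (decay).** At an embedded planar end, with $r=|x|\to\infty$,
$$|Du|=o(r^{-1}),\qquad|D^2u|=o(r^{-2}).\tag{4}$$

*Proof.* Let $|x_0|=r\ge2R_i$ and, for $|y|<1$,
$$v(y)=\tfrac2r\big(u(x_0+\tfrac r2y)-c\big).$$
Scaling a minimal graph gives a minimal graph, so $v$ solves $\operatorname{div}F(Dv)=0$ with $F(p)=p/\sqrt{1+|p|^2}$. Moreover $\sup|v|\le\frac2r\sup_{|x|\ge r/2}|u-c|=o(1/r)$. Take $r$ so large that $\sup|v|\le1$. All constants below are independent of $r$ and $x_0$.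

The interior gradient estimate for the minimal surface equation, $|Dv(y)|\le C_1\exp(C_2\operatorname{osc}v/\operatorname{dist}(y,\partial B_1))$ (Gilbarg–Trudinger, §16.2), gives $|Dv|\le\Lambda$ on $B_{3/4}$.

Differentiating the equation, each $w=D_kv$ solves $\partial_i(F^i_{p_j}(Dv)\partial_jw)=0$. The matrix $F_p(p)$ has eigenvalues $(1+|p|^2)^{-1/2}$ and $(1+|p|^2)^{-3/2}$, so the equation is uniformly elliptic on $B_{3/4}$. The De Giorgi–Nash theorem bounds the Hölder seminorm $[Dv]_{\alpha;B_{1/2}}$ for some $\alpha>0$.

Expanding the divergence, $v$ solves $a_{jk}v_{jk}=0$ with $a_{jk}=(1+|Dv|^2)\delta_{jk}-v_jv_k$. On $B_{1/2}$ this is a linear equation for $v$ whose coefficients are bounded in $C^\alpha$ and have eigenvalues in $[1,1+\Lambda^2]$. The interior Schauder estimate gives $|Dv(0)|+|D^2v(0)|\le C\sup|v|=o(1/r)$. As $Dv(0)=Du(x_0)$ and $D^2v(0)=\frac r2D^2u(x_0)$, (4) follows. $\square$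

**Lemma 6 (sizes).** Let $e\perp n_X(p_i)$. At the end $p_i$, for either choice of sign of $N$,
$$f=O(r),\quad|\nabla f|\le1,\quad h=O(1),\quad|\nabla h|=o(r^{-1}),\quad n=o(r^{-1}),\quad|\nabla n|=o(r^{-2}).\tag{5}$$
For every end, $|A|=o(r^{-2})$.

*Proof.* Take $n_X(p_i)$ as third axis, so $e=(e',0)$, $X=(x,u(x))$, and up to sign $N=(-Du,1)/w$ with $w=\sqrt{1+|Du|^2}$. Then $f=e'\cdot x$ and
$$n=\frac{-e'\cdot Du}{w},\qquad h=\frac{u-x\cdot Du}{w}.$$
By (4), $n=o(r^{-1})$ and $h=O(1)$. Since $|D(1/w)|\le|Du||D^2u|$, we get $|Dn|\le C|D^2u|=o(r^{-2})$ and likewise $|DN|\le C|D^2u|$. Also $D(u-x\cdot Du)=-D^2u\,x$, so $|Dh|\le r|D^2u|+C|Du||D^2u|=o(r^{-1})$. Since $g\ge\delta$, $|\nabla\varphi|_g\le|D\varphi|$ for every function, and $|A|=|dN|_g\le|DN|$. $\square$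

## 4. Two energy identities that stop

The boundary of $\Sigma_\rho$ consists of curves $\{|x|=\rho\}$ of total length $O(\rho)$. A divergence identity is useful if its flux density is $o(1/r)$ at the ends and its integrand has a sign.

*The energy of $f$.* From $\operatorname{div}(f\nabla f)=|\nabla f|^2$, as in Proposition 3, the integrand has a sign. But at an end with $e\perp n_X(p_i)$ the flux density is only $O(r)$, so the boundary term is $O(\rho^2)$. This is its true size: $|\nabla f|^2=1-n^2\to1$ there, so the left side grows like the area. Nothing follows.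

*The energy of $n$.* Now the flux is fine, and $\operatorname{div}(n\nabla n)=|\nabla n|^2-|A|^2n^2$ gives
$$\lim_{\rho\to\infty}\int_{\Sigma_\rho}\big(|\nabla n|^2-|A|^2n^2\big)dA=0 .$$
The integrand has no sign. Worse, the identity holds for *every* unit vector $v$ in place of $e$: $\langle N,v\rangle$ is bounded and $|\nabla\langle N,v\rangle|\le|A|=o(r^{-2})$, so the boundary term is $O(\rho)\,o(\rho^{-2})\to0$. The identity does not see that $e$ is orthogonal to the end normals.

So we need an identity in which the decay $n=o(1/r)$ is really used and which leaves a signed integral.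

## 5. A vector field with divergence $2n^2$

*The search by growth.* Since $\mathcal Ln=0$, for any function $w$
$$\operatorname{div}(w\nabla n-n\nabla w)=w\Delta n-n\Delta w=-n\,\mathcal Lw .$$
By (5) the flux density is $o(1/r)$ as soon as $w=O(r)$ and $|\nabla w|=O(1)$. So $w$ may grow linearly. Natural candidates are $w=fj$ with $\mathcal Lj=0$ and $j=O(1)$, $|\nabla j|=O(1/r)$; for these $\mathcal L(fj)=2\langle\nabla f,\nabla j\rangle$, because $\Delta f=0$.

The choice $j=n$ gives nothing: $fn\nabla n-n\nabla(fn)=-n^2e^T$, whose divergence $-\langle\nabla(n^2),e^T\rangle$ integrates no signed quantity, because $\operatorname{div}e^T=0$.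

For $j=h$, (1) and the symmetry of $A$ give
$$\mathcal L(fh)=2\langle\nabla f,\nabla h\rangle=-2\langle e^T,AX^T\rangle=-2\langle Ae^T,X^T\rangle=2\langle\nabla n,X^T\rangle.\tag{6}$$
So $-n\mathcal L(fh)=-\langle\nabla(n^2),X^T\rangle$, the derivative of $n^2$ along $X^T$, and $\operatorname{div}X^T=2$ is not zero. Moving the derivative off $n^2$ produces exactly $2n^2$.

**Lemma 7.** For a minimal immersion, the vector field
$$Z=fh\,\nabla n-n\,\nabla(fh)+n^2X^T$$
satisfies
$$\operatorname{div}Z=2n^2.\tag{7}$$
It is unchanged under $N\mapsto-N$, so it is globally defined even on a non-orientable surface.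

*Proof.* By (3) and (6),
$$\operatorname{div}\big(fh\nabla n-n\nabla(fh)\big)=-n\mathcal L(fh)=-2n\langle\nabla n,X^T\rangle,\qquad\operatorname{div}(n^2X^T)=2n\langle\nabla n,X^T\rangle+2n^2.$$
Add. Each of $h\nabla n$, $n\nabla h$, $hn$, $n^2$ is even in $N$. $\square$

**Example 2 (catenoid).** Let $X=(\cosh t\cos\theta,\cosh t\sin\theta,t)$, with metric $\cosh^2t\,(dt^2+d\theta^2)$ and $N=(\cos\theta/\cosh t,\sin\theta/\cosh t,-\tanh t)$. The two ends are embedded graphs of $\pm\operatorname{arcosh}|x|$ with vertical limit normals, so $d=1$; these functions are unbounded, so the ends are not planar. Take $e=(1,0,0)$. Then $n=\cos\theta/\cosh t$, $h=1-t\tanh t$, $fh=\cos\theta(\cosh t-t\sinh t)$, $(fh)_t=-t\cosh t\cos\theta$, and $\langle X,X_t\rangle=\cosh t\sinh t+t$. The flux of $Z$ through the circle at height $t$ is the integral over $\theta$ of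
$$fh\,n_t-n(fh)_t+n^2\langle X,X_t\rangle=\cos^2\theta\big[-\tanh t+t\tanh^2t+t+\tanh t+t/\cosh^2t\big]=2t\cos^2\theta ,$$
so the flux out of $\{|t|\le T\}$ is $4\pi T$. On the other side, $n^2dA=\cos^2\theta\,dt\,d\theta$ and $2\int n^2dA=4\pi T$. The identity holds, and the boundary term does not vanish: $h$ grows like $\log r$, and $n$ is only $O(1/r)$. So planarity in Theorem A cannot be weakened to embedded ends with convergent normals.

## 6. Proof of Theorem A

Suppose the normals do not span $\mathbb R^3$. Choose a unit vector $e$ with $\langle e,n_X(p_i)\rangle=0$ for all $i$, and let $Z$ be the field of Lemma 7.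

**Step 1: the flux density is $o(1/r)$.** At each end (5) applies, and $|X|=O(r)$, so
$$|Z|\le|f||h||\nabla n|+|n|\big(|h||\nabla f|+|f||\nabla h|\big)+n^2|X|$$
is a sum of terms $O(r)O(1)o(r^{-2})$, $o(r^{-1})O(1)$, $o(r^{-1})O(r)o(r^{-1})$ and $o(r^{-2})O(r)$. Hence $|Z|=o(r^{-1})$.

**Step 2: $n$ vanishes.** The surface $\Sigma_\rho$ is compact with boundary of length $O(\rho)$, and the divergence theorem holds for the global field $Z$ on a Riemannian manifold whether or not it is orientable. With outward conormal $\nu$,
$$2\int_{\Sigma_\rho}n^2\,dA=\int_{\partial\Sigma_\rho}\langle Z,\nu\rangle\,ds=O(\rho)\,o(\rho^{-1})\longrightarrow0\qquad(\rho\to\infty).$$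
The left side is nonnegative and nondecreasing in $\rho$. Therefore $n\equiv0$.

**Step 3: the surface is a plane.** By Lemma 4 the image lies in a plane, and by Lemma 2 $m=1$, contrary to $m>1$. Hence $d=3$. $\blacksquare$

## 7. Branch points and flat ends of higher order

The same field works in a conformal setting, without embeddedness or completeness. Recall the notions, for a Riemann surface with local coordinate $z=s+it$. A map $X$ into $\mathbb R^3$ is *conformal harmonic* if $\Phi=2\,\partial X=\phi\,dz$, with $\phi=X_s-iX_t$, is holomorphic and $\phi\cdot\phi=0$; then $X=\operatorname{Re}\int\Phi$. *Branch points* are zeros of $\Phi$. For instance, $X=(\operatorname{Re}z^2,\operatorname{Im}z^2,0)$ has a branch point at $0$.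

**Theorem B.** Let $\Sigma$ be a closed connected Riemann surface and $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb R^3$ a nonconstant conformal harmonic map (branch points allowed). Assume that $\partial X$ has a pole at each $p_i$ (of any order) and that $\langle X,n_i\rangle$ has a finite limit at $p_i$, where $n_i$ is the limit normal. Then either $X$ has image in a plane (and $d=1$), or $d=3$.

Here $d=\dim\operatorname{span}\{n_i\}$. The limit hypothesis is needed at every end: the surface of Example 1 is not planar and both its limit normals are vertical, so $d=1$; it satisfies the hypothesis at $z=0$, but at $z=\infty$ the function $X_3=\operatorname{Re}z$ has no limit.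

**Step 1: the normal extends to $\Sigma$.** For a nonzero null vector $w\in\mathbb C^3$ ($w\cdot w=0$), $\operatorname{Re}w$ and $\operatorname{Im}w$ are orthogonal and of equal positive length. Put
$$N(w)=\frac{\operatorname{Re}w\times\operatorname{Im}w}{|\operatorname{Re}w\times\operatorname{Im}w|}.$$
This is real-analytic near such $w$, and $N(\lambda w)=N(w)$ for $\lambda\in\mathbb C\setminus\{0\}$, since multiplication by $\lambda$ rotates and scales the pair $(\operatorname{Re}w,\operatorname{Im}w)$ within its oriented plane. The form $\Phi$ is meromorphic on $\Sigma$ and not identically zero. Near any point $\phi=z^j\psi$ with $j\in\mathbb Z$ and $\psi$ holomorphic, null, nonvanishing. So $N:=N(\psi)$ is a well-defined smooth map on all of $\Sigma$; at immersed points it is a unit normal, and $n_i=N(p_i)$ up to sign.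

If, in some axes, $\omega:=\Phi_1-i\Phi_2\not\equiv0$, let $g=\Phi_3/\omega$, a meromorphic function. From $\omega(\Phi_1+i\Phi_2)=-\Phi_3^2$ we get
$$\Phi=\big(\tfrac12(1-g^2)\omega,\ \tfrac i2(1+g^2)\omega,\ g\omega\big),\qquad N=\frac{(-2\operatorname{Re}g,-2\operatorname{Im}g,1-|g|^2)}{1+|g|^2}.$$
To check the second formula: with $\bar g$ the conjugate, $\tfrac12(1-g^2)(g+\bar g)+\tfrac12(1+g^2)(g-\bar g)+g(|g|^2-1)=0$, so the right side is orthogonal to $\Phi$; at $g=0$ it equals $(0,0,1)=N((1,i,0))$, and the sign agrees for all $g$ by continuity. Thus $N$ is, up to sign, the inverse stereographic image of $g$.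

**Step 2: the planar case.** A harmonic map on a closed surface is constant, so $m\ge1$. If the image lies in a plane, $N$ is a constant normal of it and $d=1$. From now on the image is not in a plane. Then $N$ is not constant: from $\langle dX,N\rangle=0$ with constant $N$ we would get $\langle X,N\rangle$ constant. So $g$ is nonconstant in any axes in which it is defined. Suppose $e$ is a unit vector orthogonal to all $n_i$; we look for a contradiction.

**Step 3: the identity across branch points.** Let $*$ be the Hodge star on 1-forms, $*ds=dt$, $*dt=-ds$. It depends only on the conformal structure, and $d(*Z^\flat)=\operatorname{div}Z\,dA$ for a vector field with dual 1-form $Z^\flat$. The dual of $X^T$ is $\langle X,dX\rangle$. So at immersed points (7) reads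
$$d\eta=2n^2\,dA,\qquad\eta=fh*dn-n*d(fh)+n^2\langle X,*dX\rangle.\tag{8}$$
Here $f,h,n$ are smooth on $\Sigma\setminus\{p_i\}$ by Step 1, and $dA=|X_s|^2\,ds\wedge dt$ is a smooth form. Branch points are isolated, so (8) holds on all of $\Sigma\setminus\{p_1,\dots,p_m\}$ by continuity.

**Step 4: orders at $p_i$.** Let $z$ be a coordinate at $p_i$, and $\phi=z^{-q}(a+O(z))$ with $a\ne0$ and $q\ge1$ the pole order. Then $a\cdot a=0$. Take as axes $\operatorname{Re}a/|\operatorname{Re}a|$, $\operatorname{Im}a/|\operatorname{Im}a|$ and their cross product. Then $a=\alpha(1,i,0)$ with $\alpha>0$, $\omega$ has pole order $q$ because $a_1-ia_2=2\alpha\ne0$, $g(p_i)=0$ and $n_i=\pm(0,0,1)$. Let $l\ge1$ be the order of the zero of $g$; it is finite because $g$ is nonconstant.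

*$q\ge2$.* Single-valuedness of $X$ means that the residue of $\Phi$ satisfies $\operatorname{Re}(2\pi i\operatorname{res})=0$, so it is real. If $q=1$ the residue would be $a$, a nonzero real null vector, which does not exist. Put $k=q-1\ge1$.

*$l\ge q$.* The function $X_3=\operatorname{Re}\int g\omega$ has a finite limit, and $g\omega$ has order $l-q$ at $0$. If $l-q\le-2$, then $X_3$ has leading term $\operatorname{Re}(\text{const}\cdot z^{l-q+1})$ with nonzero constant and is unbounded. If $l-q=-1$, the residue is nonzero and real, and $X_3$ contains a nonzero multiple of $\log|z|$. Both are excluded, so $l\ge q=k+1$.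

Since $N$ is a smooth function of $g$ near $g=0$, and (up to the sign of $N$) equals $n_i$ there,
$$X=O(|z|^{-k}),\quad dX=O(|z|^{-k-1}),\quad N-n_i=O(|z|^{k+1}),\quad dN=O(|z|^k).$$
As $\langle n_i,e\rangle=0$, $n=O(|z|^{k+1})$ and $dn=O(|z|^k)$. Since $\langle dX,N\rangle=0$, $dh=\langle X,dN\rangle=O(1)$, so $h=O(1)$. Also $d(fh)=h\,df+f\,dh=O(|z|^{-k-1})$.

**Step 5: conclusion.** On $|z|=\varepsilon$, of coordinate length $2\pi\varepsilon$, the three terms of $\eta$ are $O(\varepsilon^{-k}\varepsilon^k)$, $O(\varepsilon^{k+1}\varepsilon^{-k-1})$ and $O(\varepsilon^{2k+2}\varepsilon^{-2k-1})$, so $\oint|\eta|=O(\varepsilon)$. By Stokes' theorem and (8), $\int_\Sigma n^2\,dA=0$. So $n=0$ at all immersed points, and $n\equiv0$ by density. Then $N$ takes values in a great circle, and $g$ (in the axes at $p_1$, say) takes values in a circle or line of the Riemann sphere. A nonconstant holomorphic map is open, so $g$ is constant, contrary to Step 2. Hence no such $e$ exists and $d=3$. $\blacksquare$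

## 8. The exact growth of $\int N\otimes N$

If $e$ is *not* orthogonal to the end normals, the flux of $Z$ does not vanish, but it can be computed.

**Theorem C.** Let $X$ be as in Theorem A ($m=1$ allowed), and let $\Sigma_\rho$ be the surface with the parts $\{|x|>\rho\}$ of the ends removed, where $x$ is the orthogonal projection of $X$ to $n_X(p_i)^\perp$. As $\rho\to\infty$,
$$\int_{\Sigma_\rho}N\otimes N\,dA=\pi\rho^2\sum_{i=1}^mn_X(p_i)\otimes n_X(p_i)+O(1/\rho).$$
In particular, $\mathrm{Area}(\Sigma_\rho)=m\pi\rho^2+O(1/\rho)$.

The leading term only says that each end is nearly a plane. The content is that there is no constant term. For a flat plane with $m=1$ the formulas are exact. Fix a unit vector $e$; write $n_i=n_X(p_i)$ and, near $p_i$, choose the sign of $N$ with $N\to n_i$.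

**Step 1: a conformal coordinate at each end.** By Lemma 6, $|A|^2=o(r^{-4})$, and the area element at an end is comparable to $r\,dr\,d\theta$. So $\int|A|^2dA<\infty$, and the total curvature is finite ($K=-\frac12|A|^2$). Suppose first that $\Sigma$ is orientable. By Huber's theorem $\Sigma\setminus\{p_1,\dots,p_m\}$ is conformally a closed Riemann surface minus finitely many points, and by Osserman's theorem $\partial X$ is meromorphic at these points. Both this closed Riemann surface and $\Sigma$ arise by adding one point to each topological end. So a neighborhood of $p_i$ is homeomorphic to a neighborhood of a puncture, conformally off $p_i$. If $\Sigma$ is non-orientable, apply this to the orientable double cover; a small disk around $p_i$ lifts homeomorphically. In all cases $p_i$ has a coordinate $z$, $z(p_i)=0$, conformal off $p_i$, in which $\phi$ has at most a pole at $0$.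

**Step 2: the pole has order exactly two.** As in Section 7, a simple pole would have a nonzero, real, null residue, which is impossible. Without a pole, $X$ would be bounded near $p_i$, but $|x|\to\infty$. So the order is $k+1\ge2$. Write the leading term of $\phi$ as $-k\,a\,z^{-k-1}$. Then $a\ne0$, $a\cdot a=0$ and
$$X=\operatorname{Re}(az^{-k})+O\big(|z|^{1-k}(1+|\log|z||)\big).$$
The tangent plane is spanned by the real and imaginary parts of $z^{k+1}\phi\to-ka$, so $\operatorname{Re}a,\operatorname{Im}a$ span $n_i^\perp$. Choose axes as in Section 7, so $a=\alpha(1,i,0)$, $\alpha>0$, $n_i=\pm(0,0,1)$, and write $x$ as $\xi=x_1+ix_2$. For $w\in\mathbb C$, $\operatorname{Re}(\alpha w)+i\operatorname{Re}(i\alpha w)=\alpha\bar w$. So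
$$\xi=\alpha\bar z^{-k}+O\big(|z|^{1-k}(1+|\log|z||)\big),$$
and on small circles $|z|=\varepsilon$ the curve $\xi$ winds $k$ times around the origin. By Lemma 1, $\xi$ is injective near $p_i$, so this is a Jordan curve. A Jordan curve has winding number $0$ or $\pm1$ about any point off it. Hence $k=1$.

**Step 3: no logarithm, and one orthogonality.** Now $X=\operatorname{Re}\Psi$ with
$$\Psi'=\phi=-\frac a{z^2}+\frac\varrho z+b+O(z),$$
and $\varrho$ is real by single-valuedness. The coefficients of $z^{-4}$ and $z^{-3}$ in $\Psi'\cdot\Psi'=0$ give $a\cdot a=0$ and $a\cdot\varrho=0$. So the real vector $\varrho$ is orthogonal to $\operatorname{Re}a$ and $\operatorname{Im}a$, hence parallel to $n_i$. Since $\langle X,n_i\rangle=\langle\varrho,n_i\rangle\log|z|+O(1)$ is bounded, $\varrho=0$. The coefficient of $z^{-2}$ now gives $a\cdot b=0$. Hence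
$$X=\operatorname{Re}(a/z)+\operatorname{Re}H(z),\quad H\text{ holomorphic near }0,\quad X_0:=\operatorname{Re}H(0),\quad H'(0)=b,\quad a\cdot b=0.\tag{9}$$

**Step 4: expansions of $N$, $f$, $h$.** We record enough terms to compute the flux up to $O(\varepsilon)$. We use repeatedly that a real-analytic function which is $O(|z|^j)$, $j\ge1$, has differential $O(|z|^{j-1})$.

The vector $z^2\Psi'=-a+bz^2+O(z^3)$ is holomorphic, null and nonzero near $0$, and up to a constant sign $N$ is the function $N(w)$ of Section 7 evaluated at it. So $N$ is real-analytic, and Taylor expansion at $w=-a$ gives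
$$N=n_i+L(z^2)+E,\qquad L:\mathbb C\to\mathbb R^3\text{ real-linear},\qquad E\text{ real-analytic},\quad E=O(|z|^3).$$
With $\nu=\langle n_i,e\rangle$ (a number from here on) and $L_e=\langle L,e\rangle$: $n=\nu+L_e(z^2)+O(|z|^3)$ and $dn=O(|z|)$.

By (9), $f=\operatorname{Re}(\kappa/z)+f_0+F$ with $\kappa=a\cdot e$, $f_0=X_0\cdot e$, and $F$ real-analytic, $F=O(|z|)$.

Since $\operatorname{Re}(a/z)\cdot n_i=0$, $h=\operatorname{Re}(a/z)\cdot(N-n_i)+\operatorname{Re}H\cdot N$, that is, $h=c+\ell+S$ with
$$c=X_0\cdot n_i,\qquad\ell=\operatorname{Re}(a/z)\cdot L(z^2)+\operatorname{Re}(bz)\cdot n_i,$$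
$$S=\operatorname{Re}(a/z)\cdot E+\big[\operatorname{Re}H\cdot N-X_0\cdot n_i-\operatorname{Re}(bz)\cdot n_i\big].$$
The function $\ell$ is smooth off $0$ and homogeneous of degree $1$ in $|z|$, so $\ell=O(|z|)$, $d\ell=O(1)$. The bracket is real-analytic and $O(|z|^2)$, because $N-n_i=O(|z|^2)$ and $H=H(0)+bz+O(z^2)$. The first term of $S$ is $O(|z|^{-1+3})$ with differential $O(|z|^{-2+3})+O(|z|^{-1+2})$. So $S=O(|z|^2)$, $dS=O(|z|)$, and $dh=O(1)$. Multiplying out,
$$fh=c\operatorname{Re}(\kappa/z)+\big[\operatorname{Re}(\kappa/z)\,\ell+cf_0\big]+T,\qquad T=\operatorname{Re}(\kappa/z)S+f_0(\ell+S)+Fh.\tag{10}$$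
Here $dT=O(1)$: the differentials of the three terms of $T$ are $O(|z|^{-2+2})+O(|z|^{-1+1})$, $O(1)$, and $h\,dF+F\,dh=O(1)$.

**Step 5: the flux through $|z|=\varepsilon$.** Let $z=re^{i\varphi}$. By conformal invariance, the flux of $Z$ towards $p_i$ is
$$-\oint\big[fh\,n_r-n(fh)_r+n^2X\cdot X_r\big]\varepsilon\,d\varphi .$$

*First term.* $fh\,n_r\,\varepsilon=O(\varepsilon^{-1}\cdot\varepsilon\cdot\varepsilon)=O(\varepsilon)$.

*Second term.* Since $(fh)_r=O(\varepsilon^{-2})$, $(n-\nu)(fh)_r\,\varepsilon=O(\varepsilon^2\varepsilon^{-2}\varepsilon)=O(\varepsilon)$. There remains $\nu\oint(fh)_r\,\varepsilon\,d\varphi$. In (10), $\operatorname{Re}(\kappa/z)$ has mean zero on every circle, hence so has its radial derivative; the bracket is homogeneous of degree $0$ and has zero radial derivative; and $T_r=O(1)$. So this is $O(\varepsilon)$.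

*Third term.* Write $\operatorname{Re}H=X_0+\operatorname{Re}(bz)+J$ with $J$ real-analytic, $J=O(|z|^2)$. Since $|\operatorname{Re}(a/z)|=\alpha/r$,
$$|X|^2=\frac{\alpha^2}{r^2}+2\operatorname{Re}(a/z)\cdot X_0+\big[|X_0|^2+2\operatorname{Re}(a/z)\cdot\operatorname{Re}(bz)\big]+Q,$$
$$Q=2\operatorname{Re}(a/z)\cdot J+\big(|\operatorname{Re}H|^2-|X_0|^2\big).$$
The bracket is homogeneous of degree $0$, and $rQ_r=O(r)$, since $(\operatorname{Re}(a/z)\cdot J)_r=O(1)$ and $|\operatorname{Re}H|^2-|X_0|^2$ is real-analytic. As $\varepsilon X\cdot X_r=\frac12r\partial_r|X|^2$ on $r=\varepsilon$,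
$$\varepsilon X\cdot X_r=-\frac{\alpha^2}{\varepsilon^2}-\operatorname{Re}(a/z)\cdot X_0+O(\varepsilon),\qquad n^2=\nu^2+2\nu L_e(z^2)+O(\varepsilon^3).$$
Multiply and integrate over $\varphi$. The products $\nu^2\operatorname{Re}(a/z)\cdot X_0$ and $2\nu L_e(z^2)\,\alpha^2/\varepsilon^2$ have mean zero, as $L_e(\varepsilon^2e^{2i\varphi})$ is a combination of $\cos2\varphi$ and $\sin2\varphi$. The remaining products other than $-\nu^2\alpha^2/\varepsilon^2$ are $O(\varepsilon^2\varepsilon^{-1})$, $O(\varepsilon^3\varepsilon^{-2})$ or smaller, or $O(1)\cdot O(\varepsilon)$. The result is $-2\pi\alpha^2\nu^2/\varepsilon^2+O(\varepsilon)$.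

So the flux towards $p_i$ is $2\pi\alpha^2\nu^2/\varepsilon^2+O(\varepsilon)$. Write $z_i,\alpha_i$ for the data at $p_i$, and let $\Sigma^\rho$ be $\Sigma$ with the disks $|z_i|<\alpha_i/\rho$ removed. The divergence theorem and (7), with $\varepsilon=\alpha_i/\rho$, give
$$\int_{\Sigma^\rho}n^2\,dA=\pi\rho^2\sum_{i=1}^m\langle n_X(p_i),e\rangle^2+O(1/\rho).\tag{11}$$

**Step 6: from conformal disks to round disks.** We must replace $\Sigma^\rho$ by $\Sigma_\rho$ at a cost of $O(1/\rho)$. The $\xi$-component of $\operatorname{Re}(a/z)$ is $\alpha/\bar z$, and that of $\operatorname{Re}(bz)$ is $\frac12(b_1+ib_2)z+\frac12(\bar b_1+i\bar b_2)\bar z$. Since $a\cdot b=\alpha(b_1+ib_2)=0$, the first part drops out, and by (9)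
$$\xi=\frac\alpha{\bar z}+x_0+\gamma\bar z+G,\qquad x_0,\gamma\in\mathbb C,\quad G\text{ real-analytic},\quad G=O(|z|^2).$$
So the image of $z=\frac\alpha\rho e^{i\varphi}$ is the curve
$$\xi=\rho e^{i\varphi}+x_0+\gamma'\rho^{-1}e^{-i\varphi}+O(\rho^{-2}),\qquad\gamma'=\alpha\gamma.\tag{12}$$
The bound $O(\rho^{-2})$ also holds for the $\varphi$-derivative of the remainder, since $|G_\varphi|\le|z||dG|=O(|z|^2)$. For large $\rho$ this is a Jordan curve $\mathcal J$, because $x$ is injective, and it is positively oriented by (12).

*Area inside $\mathcal J$.* It equals $\frac12\operatorname{Im}\oint\bar\xi\,d\xi$. The first summand of (12) gives $\pi\rho^2$. Cross terms among the first three summands involve different Fourier modes and integrate to zero. The square of the third contributes $O(\rho^{-2})$. Terms with the remainder are $O(\rho\cdot\rho^{-2})$. So the area is $\pi\rho^2+O(1/\rho)$.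

*Comparison.* The map $x$ is a homeomorphism from $U_i\setminus\{p_i\}$ onto $\{|\xi|\ge R_i\}$. The punctured disk $0<|z|<\alpha/\rho$ is connected and contains points with $|x|\to\infty$, so it corresponds to the exterior of $\mathcal J$. Thus, within $U_i$, $\Sigma^\rho$ corresponds to $\{|\xi|\ge R_i\}$ intersected with the closed interior of $\mathcal J$, and $\Sigma_\rho$ to $R_i\le|\xi|\le\rho$. By (12), $\mathcal J$ lies in an annulus $\rho-C\le|\xi|\le\rho+C$, so the two regions differ in a set of area $O(\rho)$. There $|z|=O(1/\rho)$, so $n=\nu+O(\rho^{-2})$, and $\sqrt{1+|Du|^2}=1/|\langle N,n_i\rangle|=1+O(|N-n_i|^2)=1+O(\rho^{-4})$. Hence the density of $n^2dA$ with respect to $dx$ is $\nu^2+O(\rho^{-2})$. Since the signed difference of areas is $O(1/\rho)$, passing from $\Sigma^\rho$ to $\Sigma_\rho$ changes the integral at each end by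
$$\nu^2\,O(1/\rho)+O(\rho)\,O(\rho^{-2})=O(1/\rho).$$

**Step 7: conclusion.** Equation (11) now holds with $\Sigma_\rho$ in place of $\Sigma^\rho$, for every unit vector $e$. Both sides are quadratic forms in $e$. Applying it to the basis vectors $e_j$ and to $(e_j+e_k)/\sqrt2$ gives all matrix entries, which is the matrix identity. Its trace, with $|N|=|n_X(p_i)|=1$, is the area formula. $\blacksquare$

**Theorem A from Theorem C.** If $e\perp n_X(p_i)$ for all $i$, then Theorem C gives $\int_{\Sigma_\rho}\langle N,e\rangle^2dA=O(1/\rho)$. This quantity is nonnegative and nondecreasing in $\rho$, so $\langle N,e\rangle\equiv0$, and Lemmas 4 and 2 give $m=1$. So for $m>1$ the matrix $\sum_in_X(p_i)\otimes n_X(p_i)$ is positive definite, which is again $d=3$. Here the absence of a constant term is decisive: an error $O(1)$ in Theorem C would only have shown that $\int\langle N,e\rangle^2dA$ is finite.
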